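\title{Integrable bundles of a dominated splitting on the $2$-torus are uniquely integrable}

\begin{abstract}
Let $f$ be a $C^1$ diffeomorphism of the $2$-torus with a dominated splitting $E\oplus F$. We prove that each of the line fields $E$ and $F$ is tangent to at most one foliation, which answers a question of He and Gan in the negative. More precisely, if an open set carries a foliation tangent to $E$, then every curve tangent to $E$ in that set lies in a single leaf. A curve crossing the leaves would bound with them arbitrarily many disjoint lens-shaped regions; domination forces each lens to have definite area for a definite proportion of its forward iterates, and the torus has finite area. We also construct a continuous line field on the torus that is tangent to uncountably many foliations, so the dynamical hypothesis cannot be dropped.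
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, and let $E$ be a continuous line field on $\mathbb T^2$, that is, a one-dimensional continuous sub-bundle of $T\mathbb T^2$. An \emph{$E$-curve} is a $C^1$ immersed curve $\gamma\colon I\to\mathbb T^2$, defined on a nondegenerate interval $I$, with $\gamma'(u)\in E_{\gamma(u)}$ for all $u$. In affine coordinates $(t,y)$ in which $E$ is not vertical, $E$ is spanned by $(1,s(t,y))$ with $s$ continuous, and the $E$-curves are, up to parametrization, the graphs of the solutions of $y'=s(t,y)$.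

To integrate $E$ is to assemble $E$-curves into a continuous partition of the torus. We read ``continuous'' as ``locally a product''.

\begin{definition}\label{def:foliation}
Let $U\subset\mathbb T^2$ be open. A \emph{foliation of $U$ tangent to $E$} is a partition of $U$ into connected, second countable, injectively immersed $C^1$ one-dimensional submanifolds tangent to $E$, the \emph{leaves}, with the following property. Every point of $U$ has an open neighborhood $O\subset U$ with a homeomorphism $O\to(-1,1)^2$, a \emph{foliation chart}, under which every horizontal segment $(-1,1)\times\{y\}$ corresponds to a \emph{plaque}: a sub-arc of a leaf that is open in the manifold topology of the leaf. Two foliations are equal if they are equal as partitions. The line field $E$ is \emph{integrable} if it is tangent to some foliation of $\mathbb T^2$, and \emph{uniquely integrable} if it is tangent to exactly one.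
\end{definition}

If $E$ is Lipschitz, the solutions of $y'=s(t,y)$ are determined by one value, and $E$ is uniquely integrable. If $E$ is only continuous, Peano's theorem still gives an $E$-curve through every point, but $E$-curves may branch, and a foliation is a choice among them.

\begin{example}\label{ex:sqrt}
On $\mathbb R^2$ let $E$ be spanned by $(1,-|y|^{1/2})$. For $\xi\in\mathbb R$ the function $P_\xi(t)=-\frac14(t-\xi)|t-\xi|$ satisfies $P_\xi'=-\frac12|t-\xi|=-|P_\xi|^{1/2}$, and $(t,\xi)\mapsto(t,P_\xi(t))$ is a homeomorphism of $\mathbb R^2$ with inverse $(t,y)\mapsto(t,\,t+2\operatorname{sgn}(y)|y|^{1/2})$. So the graphs of the $P_\xi$ form a foliation tangent to $E$. The $t$-axis is also an $E$-curve, and it meets every leaf in exactly one point.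
\end{example}

Continuous line fields arise in dynamics in the following way. Throughout, ``diffeomorphism'' means $C^1$ diffeomorphism, and nothing more is assumed.

\begin{definition}\label{def:dominated}
Let $f$ be a diffeomorphism of $\mathbb T^2$ and $\|\cdot\|$ a Riemannian metric. A $Df$-invariant splitting $T\mathbb T^2=E\oplus F$ into continuous line fields is \emph{dominated} if $\|Df(u)\|<\|Df(v)\|$ for every $x\in\mathbb T^2$ and all unit vectors $u\in E_x$, $v\in F_x$.
\end{definition}

Domination compares the two directions and says nothing about either one alone: near a given point both may be expanded, or both contracted. The simplest case is the automorphism induced by $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, whose eigenvalues are $(3\pm\sqrt5)/2$; its constant eigendirections form a dominated splitting, and each is tangent to one foliation by parallel lines. It is known that both bundles are uniquely integrable (i) if $f$ is partially hyperbolic, meaning that one of $E,F$ is uniformly expanded or uniformly contracted, and (ii) if $f$ is $C^2$ and all its periodic points are hyperbolic saddles. On the other hand,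 there are diffeomorphisms of $\mathbb T^2$ with a dominated splitting for which neither bundle is integrable. So the number of foliations tangent to $E$ can be one or zero. He and Gan \cite{HG} ask about the remaining possibility.

\medskip
\noindent\textbf{Question.} \emph{Is there a diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$ such that $E$, or $F$, is tangent to at least two distinct foliations of $\mathbb T^2$?}
\medskip

One might guess that there is. Domination does not prevent $E$-curves from branching, since without branching $E$ would be integrable; and a continuous line field with branching curves can be tangent to many foliations (Proposition~\ref{prop:many}). The answer is nevertheless no, for a local reason: the picture of Example~\ref{ex:sqrt} never occurs.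

\begin{theorem}\label{thm:main}
Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$. Let $U\subset\mathbb T^2$ be open and let $\mathcal L$ be a foliation of $U$ tangent to $E$. Then every $E$-curve contained in $U$ lies in a single leaf of $\mathcal L$. The same holds for $F$.
\end{theorem}

\begin{corollary}\label{cor:atmostone}
Each of $E$ and $F$ is tangent to at most one foliation of $\mathbb T^2$, and of any open set $U\subset\mathbb T^2$. In particular, no diffeomorphism as in the Question exists.
\end{corollary}

\begin{proof}
Let $\mathcal L_1,\mathcal L_2$ be foliations of $U$ tangent to $E$, and let $A$ be a leaf of $\mathcal L_2$. Every point of $A$ has a neighborhood in $A$ that is the image of an $E$-curve, and this neighborhood lies in one leaf of $\mathcal L_1$ by Theorem~\ref{thm:main}. So the traces on $A$ of the leaves of $\mathcal L_1$ are open in $A$. As $A$ is connected, $A$ lies in one leaf $A_1$ of $\mathcal L_1$. By symmetry $A_1$ lies in a leaf $A'$ of $\mathcal L_2$, and $A\subset A'$ forces $A=A'$. Hence $A=A_1$, and the partitions coincide. The proof for $F$ is the same.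
\end{proof}

Integrability turns out to be equivalent to uniqueness for the differential equation itself.

\begin{corollary}\label{cor:equiv}
For $E$, and likewise for $F$, the following are equivalent.
\begin{itemize}
\item[(a)] $E$ is integrable.
\item[(b)] $E$ is uniquely integrable.
\item[(c)] For every $p\in\mathbb T^2$ there are an invertible linear map $A$ of $\mathbb R^2$ and an open rectangle $R$ centered at $0$ such that $\xi\mapsto p+A\xi$ is injective on $R$, in these coordinates $(t,y)$ the field $E$ is spanned by $(1,s(t,y))$ with $s$ continuous on $R$, and two solutions of $y'=s(t,y)$ with graphs in $R$ that agree at one abscissa agree on their common interval of definition.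
\end{itemize}
In that case the foliation tangent to $E$ is $f$-invariant.
\end{corollary}

\begin{proposition}\label{prop:many}
There is a continuous line field on $\mathbb T^2$ tangent to uncountably many distinct foliations.
\end{proposition}

The splitting $F\oplus E$ is dominated for $f^{-1}$, because $\|Df^{-1}|_{F_{f(x)}}\|=\|Df|_{F_x}\|^{-1}<\|Df|_{E_x}\|^{-1}=\|Df^{-1}|_{E_{f(x)}}\|$. So the statements for $F$ follow from those for $E$, and we treat only $E$.

Section~\ref{sec:plaques} contains two facts about plaques and the proof of Proposition~\ref{prop:many}. Section~\ref{sec:idea} shows the idea of the proof of Theorem~\ref{thm:main} in the partially hyperbolic cases. Sections~\ref{sec:charts}--\ref{sec:proof} give the proof, and Section~\ref{sec:ode} proves Corollary~\ref{cor:equiv}.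

\section{Plaques, and a line field with many foliations}\label{sec:plaques}

A leaf can return to a foliation chart infinitely often and be dense in it. The next lemma says that a path cannot take advantage of this to move from one plaque to another inside a leaf. It holds for any continuous line field.

\begin{lemma}\label{lem:plaque}
Let $\mathcal L$ be a foliation of $U$ tangent to $E$, and let $O$ be the domain of a foliation chart.
\begin{itemize}
\item[(a)] A path contained in $O$ and in one leaf is contained in one plaque of $O$.
\item[(b)] Let $\pi$ be a plaque of $O$, let $\zeta\in\pi$, and let $(t,y)$ be affine coordinates near $\zeta$ in which $E$ is spanned by $(1,s(t,y))$. There are an open neighborhood $N$ of $\zeta$ and a $C^1$ solution $Q$ of $y'=s(t,y)$, defined on an open interval around the abscissa of $\zeta$, whose graph is $N\cap\pi$.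
\end{itemize}
\end{lemma}

\begin{proof}
(a) A leaf meets $O$ in a union of plaques. They are disjoint nonempty open subsets of the leaf, which is second countable, so there are at most countably many of them. The second coordinate of the chart along the path is therefore a continuous function on an interval with countable image, and it is constant.

(b) Parametrize $\pi$ by an injective $E$-curve $\gamma\colon I\to O$ with $I$ an open interval. The first coordinate of the foliation chart along $\gamma$ is a continuous bijection $I\to(-1,1)$, hence a homeomorphism. So $\gamma$ is a homeomorphism onto $\pi$ with the topology induced from $O$. The derivative of $t\circ\gamma$ does not vanish near $\gamma^{-1}(\zeta)$, so there is an open interval $I'\ni\gamma^{-1}(\zeta)$ such that $\gamma(I')$ is the graph of a solution $Q$ on an open interval. Since $\gamma(I')$ is open in $\pi$, it equals $N\cap\pi$ for some open set $N$.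
\end{proof}

We turn to Proposition~\ref{prop:many}. In the variable $x=-t$, Example~\ref{ex:sqrt} is the equation $y'=s(y)$ with $s(y)=|y|^{1/2}$, and its leaves are the level sets of $X(y)-x$, where $X(y)=\int_0^y du/s(u)$ is the time a solution needs to climb from $0$ to $y$. Other solutions wait for a time $\rho>0$ at the zero of $s$. This adds a jump of size $\rho$ to $X$, and nearby horizontal translates of such a solution overlap along the axis, so they do not form a partition. If the zero set of $s$ carries a measure without atoms, the waiting time can be spread according to that measure, and $X$ stays continuous.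

\begin{proof}[Proof of Proposition~\ref{prop:many}]
Let $C\subset[0,1]$ be the middle-thirds Cantor set and $G$ the Cantor function: $G$ is continuous and nondecreasing on $[0,1]$, constant on each gap of $C$, with $G(0)=0$ and $G(3^{-n})=2^{-n}$ for $n\ge0$. Extend it to $\mathbb R$ by $G(y+1)=G(y)+1$. Let
\[
s(y)=\operatorname{dist}(y,C+\mathbb Z)^{1/4},
\]
a continuous $1$-periodic function, and let $E$ be the line field on $\mathbb T^2$ spanned by $(1,s(y))$.

The function $1/s$ is locally integrable. Indeed, $C$ has Lebesgue measure zero; a gap of length $3^{-n}$ contributes $2\int_0^{3^{-n}/2}u^{-1/4}\,du\le\frac83\,3^{-3n/4}$ to $\int_0^1du/s(u)$; there are $2^{n-1}$ such gaps; and $3^{3/4}>2$ because $27>16$. For $\rho\ge0$ put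
\[
X_\rho(y)=\int_0^y\frac{du}{s(u)}+\rho\,G(y),\qquad T_\rho=X_\rho(1)>0 .
\]
Then $X_\rho$ is continuous, strictly increasing, and $X_\rho(y+1)=X_\rho(y)+T_\rho$, so it is a homeomorphism of $\mathbb R$. Let $Y_\rho=X_\rho^{-1}$.

We claim that $Y_\rho$ is differentiable with $Y_\rho'=s(Y_\rho)$; it is then $C^1$. Near a point $y\notin C+\mathbb Z$ the function $G$ is constant and $1/s$ is continuous, so $X_\rho'(y)=1/s(y)$ and $Y_\rho'(X_\rho(y))=s(y)$. At a point $y\in C+\mathbb Z$, since $G$ is nondecreasing, the difference quotient of $X_\rho$ between $y$ and $y+h$ is at least $1/\max s$, the maximum being taken between $y$ and $y+h$. This tends to $+\infty$ as $h\to0$. The difference quotients of $Y_\rho$ at $X_\rho(y)$ are the reciprocals, and $Y_\rho$ is continuous, so $Y_\rho'(X_\rho(y))=0=s(y)$.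

Thus the curves $x\mapsto(x,Y_\rho(x+\xi))$, $\xi\in\mathbb R$, are $C^1$ immersions tangent to $(1,s(y))$. The homeomorphism $(x,y)\mapsto(x,z)=(x,X_\rho(y))$ of $\mathbb R^2$ maps them to the lines $z-x=\xi$, and it conjugates the translations by $(1,0)$ and $(0,1)$ to the translations by $(1,0)$ and $(0,T_\rho)$. It therefore descends to a homeomorphism $\mathbb T^2\to\mathbb R^2/(\mathbb Z\times T_\rho\mathbb Z)$. Pulling back the foliation of the second torus by lines of slope $1$, with its charts, we get a foliation $\mathcal L_\rho$ of $\mathbb T^2$ whose leaves are lines or circles parametrized by $x$, and $\mathcal L_\rho$ is tangent to $E$.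

Suppose $\mathcal L_\rho=\mathcal L_{\rho'}$. A short piece of the curve $x=X_\rho(y)$ around the origin lies in one leaf of $\mathcal L_{\rho'}$, hence by Lemma~\ref{lem:plaque}(a) in the plaque of $\mathcal L_{\rho'}$ through the origin, which is a piece of the curve $x=X_{\rho'}(y)$. So $\rho\,G(y)=\rho'G(y)$ for small $y>0$, and $G(y)>0$ gives $\rho=\rho'$.
\end{proof}

\section{The idea: lenses}\label{sec:idea}

Work in affine coordinates $(t,y)$ in which $E$ has slope at most a small number $\eta$ and $F$ is almost vertical. A \emph{lens} is a region $D=\{t_0\le t\le t_1,\ P(t)\le y\le g(t)\}$ between two solutions $P,g$ of $y'=s(t,y)$ with $P(t_0)=g(t_0)$ and $P<g$ on $(t_0,t_1]$. Its \emph{sides} are the two graphs, its \emph{corner} is their common point, and its \emph{fibers} are the vertical segments $V_t$ from $(t,P(t))$ to $(t,g(t))$.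

\subsection*{A crossing curve makes many lenses}
In Example~\ref{ex:sqrt} take $g=0$ and any numbers $\xi_1<\dots<\xi_{k+1}$. The region $D_i$ between $P_{\xi_i}$ and $g$ over $[\xi_i,\xi_{i+1}]$ is a lens, and two of these lenses share at most one point (Figure~\ref{fig:lenses}). Section~\ref{sec:proof} shows that the same happens whenever an $E$-curve crosses the leaves of a foliation. The number $k$ is arbitrary; the price is that the lenses are tiny.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=1.9cm]
\begin{scope}
\clip (-0.8,-1.3) rectangle (5,0.75);
\fill[gray!25] plot[domain=0:2] (\x,{-0.25*\x*\x}) -- (2,0) -- cycle;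
\fill[gray!25] plot[domain=2:4] (\x,{-0.25*(\x-2)*(\x-2)}) -- (4,0) -- cycle;
\fill[gray!70] plot[domain=1:2] (\x,{-0.25*(\x-1)*(\x-1)}) -- (2,0) -- cycle;
\fill[gray!70] plot[domain=3:4] (\x,{-0.25*(\x-3)*(\x-3)}) -- (4,0) -- cycle;
\foreach \s in {0,1,2,3,4}
  \draw plot[domain=-0.8:5,samples=60] (\x,{-0.25*(\x-\s)*abs(\x-\s)});
\end{scope}
\draw[very thick] (-0.8,0) -- (5,0) node[right] {$g$};
\draw[dotted] (0,0) -- (0,-1.3) node[below] {$\xi_1$};
\draw[dotted] (1,0) -- (1,-1.3) node[below] {$\xi_1'$};
\draw[dotted] (2,0) -- (2,-1.3) node[below] {$\xi_2$};
\draw[dotted] (3,0) -- (3,-1.3) node[below] {$\xi_2'$};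
\draw[dotted] (4,0) -- (4,-1.3) node[below] {$\xi_3$};
\node at (1.6,-0.35) {$D_1$};
\node at (3.6,-0.35) {$D_2$};
\end{tikzpicture}
\caption{The integral curve $g=0$ of $y'=-|y|^{1/2}$ (thick) crosses the leaves $P_\xi(t)=-\frac14(t-\xi)|t-\xi|$ (thin). The lens $D_i$ (shaded) lies between $P_{\xi_i}$ and $g$ over $[\xi_i,\xi_{i+1}]$. It contains a smaller lens (dark), between $P_{\xi_i'}$ and $g$, that stays at positive vertical distance from the lower side of $D_i$.}
\label{fig:lenses}
\end{figure}

\subsection*{Two inequalities}
The height $d=g-P$ is $2\eta$-Lipschitz and vanishes at $t_0$. First, $d(t)\le2\eta(t-t_0)$: \emph{the fibers of a lens are not long compared with its sides}. Second, if $d(t^*)=\delta$, then $t^*-t_0\ge\delta/(2\eta)$ and $d(t)\ge\delta-2\eta(t^*-t)$ for $t\le t^*$; integrating over $[t^*-\delta/(2\eta),t^*]$ gives area at least $\delta^2/(4\eta)$ in the coordinates $(t,y)$: \emph{a lens with one fiber of definite length has definite area}.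

The image $f^m(D)$ is bounded by $E$-curves and fibered by the arcs $f^m(V_t)$, which stay almost tangent to $F$ by domination. It may be long and wind around the torus, but both inequalities survive, with constants $K,\delta,\kappa>0$ that depend only on $f$. Let $\ell_m$ be the length of the longer of the images of the two sides, and $d_m(t)$ the length of $f^m(V_t)$. Call $m$ \emph{short} if $\ell_m<\delta/(4K^2)$, and \emph{thick} if $d_m(t)\ge\delta$ for some $t$. At a thick time $f^m(D)$ has area at least $\kappa$ (Lemma~\ref{lem:thick}). At a short time $d_m\le2K^2\ell_m$, and $f^m(D)$ is so small that $Df$ is almost constant on it (Lemma~\ref{lem:short}). Granting this, two cases can be done by hand.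

\subsection*{First case: $F$ is uniformly expanded}
Then vectors almost tangent to $F$ are expanded by a factor $e^\nu>1$, so $d_m(t_1)\ge e^{\nu m}d_0(t_1)\to\infty$: for every lens, all large times are thick. If an $E$-curve crosses the leaves of a foliation, take $k>1/\kappa$ lenses as above and a time $m$ that is thick for all of them. Their images share at most points and have total area at least $k\kappa>1$, the area of the torus. This is a contradiction.

\subsection*{Second case: $E$ is uniformly contracted}
Then $\ell_m\to0$, so all large times are short. At a short time domination applies to the lens as a whole: the fiber over $t_1$ is stretched more than the sides, by a definite factor. So $d_m(t_1)/\ell_m\to\infty$, against the bound $2K^2$. In this case there is no lens at all.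

\subsection*{The general case}
If $E$ is expanded then so is $F$, and if $F$ is contracted then so is $E$; thus the two cases cover all partially hyperbolic $f$. In general neither holds. A lens can be thin for long stretches of time, and different lenses can be thick at different times. The remedy is to show that each lens is thick with a frequency $c>0$ that does not depend on the lens; then among $k>1/(\kappa c)$ lenses more than $1/\kappa$ are thick at some common time. The frequency comes from playing the two cases against each other. If a lens is rarely thick, its fibers do not grow, so $F$ is not expanded on average along the orbits of its points. By domination $E$ is contracted on average along these orbits, the sides become short and stay short, and the second case applies. The first implication needs fibers whose initial length is bounded below, which fails near the corner. For this reason we draw the conclusion only for a smaller lens inside, the dark region in Figure~\ref{fig:lenses}.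

\section{Charts, cones and scales}\label{sec:charts}

We fix the constants, in an order that makes them depend only on $f$.

\subsection*{The flat metric}
Let $|\cdot|$ be the flat metric of $\mathbb T^2$, of total area $1$, and $\operatorname{dist}$ its distance. By continuity and compactness, $\|Df|_{F_x}\|/\|Df|_{E_x}\|\ge e^{a_0}$ for some $a_0>0$ and all $x$. Since $E$ and $F$ are invariant and one-dimensional, these ratios multiply along orbits, and the ratio for $f^N$ is at least $e^{Na_0}$. If $L_0^{-1}|w|\le\|w\|\le L_0|w|$ for all $w$, the ratio for $f^N$ in the flat metric is at least $L_0^{-4}e^{Na_0}$, which exceeds $1$ for $N$ large. The conclusion of Theorem~\ref{thm:main} involves only $E$, so in its proof we replace $f$ by $f^N$ and assume domination in the flat metric.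

\subsection*{Rates}
Let $\varphi_E(x)=\log|Df|_{E_x}|$ and $\varphi_F(x)=\log|Df|_{F_x}|$, two continuous functions. There are $a,b>0$ with
\begin{equation}\label{eq:ab}
\varphi_F-\varphi_E\ge a,\qquad e^{-b}|w|\le|Df\,w|\le e^{b}|w|\quad\text{for all }w,
\end{equation}
so $|\varphi_E|,|\varphi_F|\le b$. Put
\begin{equation}\label{eq:constants}
\theta=\frac{a}{2(a+4b)},\qquad\varepsilon=\frac{\theta a}{8},\qquad c=\frac{\theta a}{12\,b}.
\end{equation}
We will use them through the relations
\begin{equation}\label{eq:relations}
\theta<\tfrac12,\qquad 3\varepsilon\le\tfrac a2,\qquad \bigl(2b+\tfrac a2\bigr)\theta=\tfrac a4,\qquad 2\varepsilon+3bc=\tfrac{\theta a}2 .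
\end{equation}
The number $\varepsilon$ is the error allowed in one step, and $c$ will be the frequency of thick times.

\subsection*{Linear charts}
For each $p$ choose unit vectors $\mathbf u_p\in E_p$ and $\mathbf v_p\in F_p$; the signs are arbitrary and may be changed. Let $A_p(X,Y)=X\mathbf u_p+Y\mathbf v_p$ and $\Psi_p(\xi)=p+A_p\xi\bmod\mathbb Z^2$. Let $\vartheta_0>0$ be the minimum of the angle between $E_p$ and $F_p$, and $K=\max\{2,1/\sin\vartheta_0\}$. The distance from $X\mathbf u_p$ to the line $F_p$ is at least $|X|\sin\vartheta_0$, and the distance from $Y\mathbf v_p$ to $E_p$ is at least $|Y|\sin\vartheta_0$. With $|\xi|_\infty=\max\{|X|,|Y|\}$ this gives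
\begin{equation}\label{eq:K}
K^{-1}|\xi|_\infty\le|A_p\xi|\le K|\xi|_\infty,\qquad|\det A_p|\ge K^{-1}.
\end{equation}
Put $\eta=1/(16K^2)$.

\subsection*{Cones}
We do not know that $F$ is integrable, and $F$-curves may branch, so we fiber lenses by straight segments. Their images are not tangent to $F$, but they remain close to it. For $0<\alpha<1$ let
\[
\mathcal C_x=\{u+v:\ u\in E_x,\ v\in F_x,\ |u|\le\alpha|v|\}.
\]
If $w=u+v\in\mathcal C_x$, then $|Df\,u|\le e^{\varphi_E(x)}\alpha|v|\le\alpha|Df\,v|$, so $Df\,\mathcal C_x\subset\mathcal C_{f(x)}$. Moreover $|w|/|v|$ and $|Df\,w|/|Df\,v|$ lie in $[1-\alpha,1+\alpha]$ when $w\ne0$. For $\alpha$ so small that $\log\frac{1+\alpha}{1-\alpha}\le\varepsilon$ we get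
\begin{equation}\label{eq:cone}
|Df\,w|\ge e^{\varphi_F(x)-\varepsilon}|w|\qquad(w\in\mathcal C_x).
\end{equation}
A \emph{$\mathcal C$-arc} is a $C^1$ immersed curve on a compact interval with velocity in $\mathcal C$. The image of a $\mathcal C$-arc under $f$ is a $\mathcal C$-arc.

\subsection*{Scales}
Suppose unit vectors $u\in E_q$, $v\in F_q$ satisfy $|u-\mathbf u_p|\le\omega$ and $|v-\mathbf v_p|\le\omega$. By \eqref{eq:K}, $A_p^{-1}u$ is within $K\omega$ of $(1,0)$ in the norm $|\cdot|_\infty$. Every nonzero vector of $\mathcal C_q$ is a multiple of some $u'+v$ with $|u'|\le\alpha$, and $A_p^{-1}(u'+v)$ is within $K(\alpha+\omega)$ of $(0,1)$. Fix $\alpha$ and $\omega$ so small that \eqref{eq:cone} holds and $K(\alpha+\omega)/(1-K(\alpha+\omega))\le\eta$. By uniform continuity of $E$ and $F$ there is $r>0$ with $Kr<\frac12$ such that $u,v$ as above exist whenever $\operatorname{dist}(p,q)\le Kr$. Finally fix $\delta>0$ with $2K\delta\le r$ such that $\varphi_E$ and $\varphi_F$ vary by at most $\varepsilon$ between points at distance at most $\delta$. Write $S_p=\Psi_p([-r,r]^2)$. The following properties hold for every $p$.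

\begin{itemize}
\item[(C1)] \emph{$\Psi_p$ is injective on $[-r,r]^2$, and $\operatorname{dist}(p,\Psi_p(\xi))=|A_p\xi|$ there.} Indeed $|A_p\xi|<\frac12$, and nonzero integer vectors have length at least $1$. So $(X,Y)$ are coordinates on $S_p$.
\item[(C2)] \emph{A curve of length at most $l$ starting at $\Psi_p(\xi)$ stays in $\Psi_p(\{\xi':|\xi'-\xi|_\infty\le Kl\})$.} Lift it to the plane and use \eqref{eq:K}.
\item[(C3)] \emph{Along an $E$-curve in $S_p$, $X$ is strictly monotone and $|dY/dX|\le\eta$.}
\item[(C4)] \emph{Along a $\mathcal C$-arc in $S_p$, $Y$ is strictly monotone and $|dX/dY|\le\eta$; if $\Delta Y$ is the change of $Y$ between the endpoints, the length lies in $[|\Delta Y|/K,\,K|\Delta Y|]$.} For the last claim, parametrize by $Y$: the velocity has $|\cdot|_\infty$-norm $1$ in the chart.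
\item[(C5)] \emph{A $\mathcal C$-arc of length at most $\delta$ has length at most $K^2$ times the distance between its endpoints.} Take $p$ to be the initial point. The arc lies in $S_p$ by (C2). If it ends at $\Psi_p(\xi)$, its length is at most $K|\xi|_\infty\le K^2|A_p\xi|$ by (C4) and \eqref{eq:K}; now use (C1).
\item[(C6)] \emph{Let $\Gamma$ be a curve all of whose points are within $\delta$ of a point $z$. If $\Gamma$ is an $E$-curve, $\operatorname{length}f(\Gamma)\le e^{\varphi_E(z)+\varepsilon}\operatorname{length}\Gamma$. If $\Gamma$ is a $\mathcal C$-arc, $\operatorname{length}f(\Gamma)\ge e^{\varphi_F(z)-2\varepsilon}\operatorname{length}\Gamma$.} This follows from \eqref{eq:cone} and the choice of $\delta$.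
\end{itemize}

\section{The geometry of an iterated lens}\label{sec:geometry}

Fix $p$ and $r_0\in(0,r]$ so small that the constant vector $\mathbf v_p$ belongs to $\mathcal C_q$ for all $q$ in the box $B=\Psi_p([-r_0,r_0]^2)$; this is possible since $\mathbf v_p$ is interior to $\mathcal C_p$ and $E,F$ are continuous. We write $(t,y)$ for the coordinates of $\Psi_p$ on $B$, and keep $(X,Y)$ for charts at other points. Vertical segments in $B$ are $\mathcal C$-arcs, and so are their forward images.

\begin{definition}\label{def:lens}
A \emph{lens} $\Lambda=(P,g,[t_0,t_1])$ consists of two $C^1$ functions $P,g$ on $[t_0,t_1]$, $t_0<t_1$, whose graphs are $E$-curves in $B$, with $P(t_0)=g(t_0)$ and $P<g$ on $(t_0,t_1]$. Let $V_t$ be the vertical segment from $(t,P(t))$ to $(t,g(t))$ and $D=\bigcup_tV_t$. For integers $m\ge0$ put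
\begin{align*}
d_m(t)&=\operatorname{length}f^m(V_t)=\int_{P(t)}^{g(t)}|Df^m_{(t,y)}\mathbf v_p|\,dy,\\
\ell_m&=\max\{\operatorname{length}f^m(\operatorname{graph}P),\ \operatorname{length}f^m(\operatorname{graph}g)\}.
\end{align*}
A time $m$ is \emph{long} if $\ell_m\ge\delta/(4K^2)$ and \emph{short} otherwise. It is \emph{thick} if $\max_td_m(t)\ge\delta$ and \emph{thin} otherwise.
\end{definition}

The function $d_m$ is continuous, $d_m(t_0)=0$, and $d_m(t_1)>0$.

\begin{lemma}[thick lenses have area]\label{lem:thick}
If $m$ is thick for $\Lambda$, then $\operatorname{area}f^m(D)\ge\kappa:=\delta^2/(4K^2)$.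
\end{lemma}

The set $f^m(D)$ need not lie in one chart. We look at the first fiber of length $\delta$, and follow the lower side back toward the corner until it has moved a distance $\delta$ in the $X$-direction. On this stretch everything happens in one chart, the sides are too flat to meet, and the fibers sweep out almost a rectangle.

\begin{proof}
Let $\beta(t)=f^m(t,P(t))$ and $\gamma(t)=f^m(t,g(t))$; these are $E$-curves, and $f^m(V_t)$ goes from $\beta(t)$ to $\gamma(t)$. Let $t^*>t_0$ be the least $t$ with $d_m(t)=\delta$, so that $d_m\le\delta$ on $[t_0,t^*]$. Use the chart at $q=\beta(t^*)$. The arc $f^m(V_{t^*})$ lies in $S_q$ by (C2) and goes from $0$ to $\gamma(t^*)=(X_1,Y_1)$. Choosing the sign of $\mathbf v_q$, we get from (C4)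
\[
\delta/K\le Y_1\le K\delta,\qquad|X_1|\le\eta K\delta .
\]

\emph{The lower side.} Let $t_*\in[t_0,t^*)$ be the infimum of the $t\in[t_0,t^*]$ for which $\beta([t,t^*])$ lies in the open square $\{|X|<\delta,|Y|<\delta\}$. On $[t_*,t^*]$ the curve $\beta$ lies in the closed square and ends at $0$, so (C3) gives $|Y(\beta(t))|\le\eta|X(\beta(t))|\le\eta\delta$.

\emph{The fibers.} For $t\in[t_*,t^*]$, $f^m(V_t)$ is a point or a $\mathcal C$-arc of length at most $\delta$ starting at $\beta(t)$. By (C2) it lies in $\{|\xi|_\infty\le\delta+K\delta\}\subset S_q$, since $2K\delta\le r$, and $Y$ changes by at most $K\delta$ along it. By (C4),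
\begin{equation}\label{eq:fiberX}
|X-X(\beta(t))|\le\eta K\delta\quad\text{along }f^m(V_t).
\end{equation}

\emph{The upper side.} In particular $\gamma([t_*,t^*])\subset S_q$, and for $t\in[t_*,t^*]$
\[
|X(\gamma(t))-X_1|\le|X(\gamma(t))-X(\beta(t))|+|X(\beta(t))|+|X_1|\le\delta+2\eta K\delta\le2\delta .
\]
By (C3), $Y(\gamma(t))\ge Y_1-2\eta\delta$. Since $3\eta\le1/(2K)$,
\[
Y(\gamma(t))-Y(\beta(t))\ge Y_1-3\eta\delta\ge\frac{\delta}{2K}>0\qquad(t_*\le t\le t^*).
\]
As $\beta(t_0)=\gamma(t_0)$, we must have $t_*>t_0$. Then $\beta(t_*)$ is not in the open square, for otherwise the infimum would be smaller. Since $|Y(\beta(t_*))|\le\eta\delta<\delta$, we get $|X(\beta(t_*))|=\delta$.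

\emph{The area.} Let $J=[\eta\delta,\,Y_1-2\eta\delta]$, an interval of length at least $\delta/(2K)$, and fix $y_0\in J$. For $t\in[t_*,t^*]$ the arc $f^m(V_t)$ starts in $\{Y\le\eta\delta\}$, ends in $\{Y\ge Y_1-2\eta\delta\}$, and $Y$ is strictly monotone along it. So it meets $\{Y=y_0\}$ in exactly one point, with abscissa $X_t$ say. This point is $f^m(t,P(t)+\sigma(g(t)-P(t)))$ for exactly one $\sigma=\sigma(t)\in[0,1]$. The graph of $t\mapsto\sigma(t)$ is the level set $\{Y=y_0\}$ of a continuous function of $(t,\sigma)$, so it is closed in $[t_*,t^*]\times[0,1]$; a function into a compact space with closed graph is continuous. Hence $X_t$ is continuous in $t$. By \eqref{eq:fiberX}, $|X_{t^*}|\le\eta K\delta$ and $|X_{t_*}|\ge\delta-\eta K\delta$, so the values $X_t$ fill an interval of length at least $\delta-2\eta K\delta\ge\delta/2$. Thus the compact set $f^m(D)\cap S_q$ meets each line $\{Y=y_0\}$, $y_0\in J$, in a set containing a segment of $X$-length at least $\delta/2$. By Fubini's theorem, (C1) and \eqref{eq:K}, its area is at least $\frac1K\cdot\frac{\delta}{2K}\cdot\frac\delta2=\kappa$.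
\end{proof}

\begin{lemma}[short lenses are flat]\label{lem:short}
Let $m$ be short for $\Lambda$, and let $q=f^m(t_0,P(t_0))$. Then $d_m(t)\le2K^2\ell_m$ for all $t$, and every point of $f^m(D)$ is within $\delta$ of $q$.
\end{lemma}

\begin{proof}
Both endpoints of $f^m(V_t)$ are joined to $q$ by arcs of length at most $\ell_m$, so they are within $2\ell_m$ of each other. This alone does not bound $d_m(t)$: property (C5) applies only to arcs of length at most $\delta$, and a long arc on the torus may have close endpoints. We use the corner. If $d_m(t)\le\delta$, then (C5) gives $d_m(t)\le2K^2\ell_m<\delta/2$. So the continuous function $d_m$ omits all values in $[\delta/2,\delta]$. As $d_m(t_0)=0$, we have $d_m<\delta/2$ everywhere, and the bound $d_m(t)\le2K^2\ell_m$ holds for all $t$. A point of $f^m(V_t)$ is within $d_m(t)+\ell_m\le3K^2\ell_m<\delta$ of $q$.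
\end{proof}

\section{Thick times have positive frequency}\label{sec:frequency}

The first step is a quantitative form of the second case of Section~\ref{sec:idea}. The ratio of fiber to side gains a definite factor at each short time and loses at most a bounded factor at any time. So an initial proportion $\theta$ of uncontrolled times cannot pay for a proportion $1-\theta$ of short times.

\begin{lemma}\label{lem:long}
For every lens $\Lambda$ there is $M_0(\Lambda)$ such that for every integer $M\ge M_0(\Lambda)$ the interval $[\theta M,M)$ contains a long time.
\end{lemma}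

\begin{proof}
Let $R_m=\log(d_m(t_1)/\ell_m)$. By \eqref{eq:ab}, $R_{m+1}\ge R_m-2b$ for all $m$. Let $m$ be short. By Lemma~\ref{lem:short}, $R_m\le\log(2K^2)$, and $f^m(D)$ lies within $\delta$ of $q=f^m(t_0,P(t_0))$. By (C6), $\ell_{m+1}\le e^{\varphi_E(q)+\varepsilon}\ell_m$ and $d_{m+1}(t_1)\ge e^{\varphi_F(q)-2\varepsilon}d_m(t_1)$. Domination and \eqref{eq:relations} give $R_{m+1}\ge R_m+a-3\varepsilon\ge R_m+a/2$.

Let $M\ge2$ and $m_1=\lceil\theta M\rceil$. Then $m_1<\theta M+1$, and $m_1\le M-1$ because $\theta M<M/2\le M-1$. If all times $m_1,\dots,M-1$ are short, then by \eqref{eq:relations}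
\begin{align*}
\log(2K^2)\ge R_{M-1}&\ge R_0-2bm_1+\tfrac a2(M-1-m_1)\\
&\ge R_0+\tfrac a2(M-1)-\bigl(2b+\tfrac a2\bigr)(\theta M+1)=R_0+\tfrac a4M-a-2b .
\end{align*}
This fails for all $M$ larger than a number that depends only on $R_0$ and $f$.
\end{proof}

A long time need not be thick, so Lemma~\ref{lem:long} does not yet give area. To pass from long to thick we use a second lens inside the first.

\begin{definition}\label{def:nested}
Two lenses $\Lambda=(P,g,[t_0,t_1])$ and $\Lambda'=(P',g,[t_0',t_1])$ in the same box form a \emph{nested pair} if $t_0<t_0'<t_1$ and $P<P'\le g$ on $[t_0',t_1]$. Here $P'$ names a function, not a derivative.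
\end{definition}

\begin{proposition}\label{prop:frequency}
For every nested pair $(\Lambda,\Lambda')$ there is $M_1$ such that for every integer $M\ge M_1$ the number of thick times of $\Lambda$ in $[0,M)$ is at least $cM$.
\end{proposition}

\begin{proof}
Fix $M$, let $n$ be the number of thick times of $\Lambda$ in $[0,M)$, and suppose $n<cM$. We show that $M$ is bounded in terms of the pair. The words ``thick'' and ``thin'' refer to $\Lambda$.

\emph{Step 1: $F$ is not expanded along the sides of $\Lambda'$.} Let $z$ be a point on one of the two sides of $\Lambda'$, with abscissa $t\in[t_0',t_1]$, and let $W\subset V_t$ be the vertical segment from $(t,P(t))$ to $z$. Since $|\mathbf v_p|=1$ and $P'\le g$, its length is at least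
\[
d_*=\min_{[t_0',t_1]}(P'-P)>0 ,
\]
which does not depend on $z$. Let $\lambda_j=\operatorname{length}f^j(W)\le d_j(t)$. If $j$ is thin, then $\lambda_j<\delta$, all points of $f^j(W)$ are within $\delta$ of $f^j(z)$, and (C6) gives $\lambda_{j+1}\ge e^{\varphi_F(f^jz)-2\varepsilon}\lambda_j$. If $j$ is thick, \eqref{eq:ab} gives $\lambda_{j+1}\ge e^{-b}\lambda_j\ge e^{\varphi_F(f^jz)-2b}\lambda_j$. Write $\Sigma_m=\sum_{j<m}\varphi_F(f^jz)$. Multiplying these inequalities, for $0\le m<M$ we get $\log\lambda_m\ge\log d_*+\Sigma_m-2\varepsilon M-2bn$. With $L=\max\{0,\log(\delta/d_*)\}$, and $\lambda_m<\delta$ at thin times,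
\[
\Sigma_m\le L+2\varepsilon M+2bn\qquad(m<M,\ m\text{ thin}).
\]
Now let $m<M$ be arbitrary. If there is a thin time in $[0,m]$, let $m'$ be the last one; the $m-m'$ times in $(m',m]$ are thick, so $m-m'\le n$ and $\Sigma_m\le\Sigma_{m'}+bn$. If there is none, then $m\le n$ and $\Sigma_m\le bn$. In both cases, by $n<cM$ and \eqref{eq:relations},
\[
\Sigma_m\le L+(2\varepsilon+3bc)M=L+\tfrac{\theta a}2M\qquad(0\le m<M).
\]

\emph{Step 2: $E$ is contracted along the sides of $\Lambda'$.} By domination, for $\theta M\le m<M$,
\[
\log|Df^m|_{E_z}|=\sum_{j<m}\varphi_E(f^jz)\le\Sigma_m-am\le L-\tfrac{\theta a}2M .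
\]
This holds for every point $z$ on the sides of $\Lambda'$, with the same right-hand side. The sides are $E$-curves, so $\ell_m(\Lambda')\le\ell_0(\Lambda')\,e^{L-\theta aM/2}$ for $\theta M\le m<M$.

\emph{Step 3.} Choose $M_1\ge M_0(\Lambda')$ with $\ell_0(\Lambda')\,e^{L-\theta aM_1/2}<\delta/(4K^2)$; it depends only on the pair. If $M\ge M_1$, all times in $[\theta M,M)$ are short for $\Lambda'$, which contradicts Lemma~\ref{lem:long}.
\end{proof}

The threshold $M_1$ depends on the pair and is large for small lenses. The frequency $c$ and the area $\kappa$ depend only on $f$, and this is what the counting below needs.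

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\mathcal L$ be a foliation of $U$ tangent to $E$, and let $p\in U$. Take a box $B=\{|t|\le r_0,|y|\le r_0\}$ at $p$ as in Section~\ref{sec:geometry}, with $r_0<r$ and $B\subset U$. On $S_p$, whose interior contains $B$, the field $E$ is spanned by $(1,s(t,y))$ with $|s|\le\eta\le\frac1{16}$.

Foliation charts are only topological and have no relation to the coordinates $(t,y)$. To build lenses we need the leaves near $p$ as an ordered family of graphs over the full width of $B$, like the $P_\xi$ of Example~\ref{ex:sqrt}. Call a $C^1$ function on a nondegenerate interval $J\subset[-r_0,r_0]$, with values in $[-r_0,r_0]$, a \emph{leaf graph} if its graph is an $E$-curve contained in one leaf.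

\begin{lemma}\label{lem:family}
There are leaf graphs $P_h$ on $[-r_0,r_0]$ with $P_h(0)=h$, for $|h|\le r_0/2$, such that:
\begin{itemize}
\item[(i)] if $h<h'$, then $P_h<P_{h'}$ on $[-r_0,r_0]$;
\item[(ii)] for $|t|\le r_0$ and $|y|\le r_0/4$ there is exactly one $h=h(t,y)$ with $P_h(t)=y$;
\item[(iii)] the function $h(t,y)$ is continuous on $\{|t|\le r_0,\ |y|<r_0/4\}$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Step 1: two leaf graphs that agree at one abscissa agree on their common interval.} The set where they agree is closed in the common interval. Let $\zeta$ be a common point of the graphs, $O\ni\zeta$ a foliation chart, $\pi$ the plaque through $\zeta$, and $N,Q$ as in Lemma~\ref{lem:plaque}(b). Near the abscissa of $\zeta$ both graphs lie in $O\cap N$, hence in $\pi\cap N$ by Lemma~\ref{lem:plaque}(a), and both functions equal $Q$ there. So the set is also open.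

\emph{Step 2: through each $\bar\zeta=(\bar t,\bar y)\in B$ with $|\bar y|\le r_0/2$ passes a leaf graph defined on $[-r_0,r_0]$.} The function $Q$ of Lemma~\ref{lem:plaque}(b) at $\bar\zeta$, restricted to a small relative neighborhood of $\bar t$ in $[-r_0,r_0]$, is a leaf graph through $\bar\zeta$. Let $J$ be the union of the domains of all leaf graphs through $\bar\zeta$. By Step 1 they define one function $P$ on the interval $J$. All domains are intervals containing $\bar t$, so every point of $J$ has a relative neighborhood in $J$ contained in one of them; hence $P$ is $C^1$, and it is a leaf graph, contained in the leaf of $\bar\zeta$. The slope bound gives $|P-\bar y|\le2r_0/16$, so $|P|\le\frac58r_0$.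

Let $\tau=\sup J$. If $\tau=\bar t$, then $\bar t=r_0$, since $J$ contains a relative neighborhood of $\bar t$. Suppose $\tau>\bar t$. As $P$ is Lipschitz, $\zeta=\lim_{t\uparrow\tau}(t,P(t))$ exists, in $B$, with ordinate at most $\frac58r_0$ in absolute value. Let $O\ni\zeta$ be a foliation chart. For $t<\tau$ close to $\tau$ the graph of $P$ lies in $O$, hence in one plaque $\pi$ by Lemma~\ref{lem:plaque}(a). Plaques are closed in $O$, so $\zeta\in\pi$. With $N,Q$ as in Lemma~\ref{lem:plaque}(b) for $\pi$ and $\zeta$, we have $P(t)=Q(t)$ for $t<\tau$ close to $\tau$. For small $\sigma>0$, the function equal to $P$ on $J\cap(-\infty,\tau)$ and to $Q$ on $[\tau,\tau+\sigma)\cap[-r_0,r_0]$ is a leaf graph through $\bar\zeta$. Its domain is contained in $J$, so $\tau\in J$ and $\tau=r_0$. Applying this in the coordinate $-t$ shows $-r_0\in J$.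

\emph{Step 3: order and labels.} Let $P_h$ be the leaf graph of Step 2 through $(0,h)$. If $h<h'$, then $P_h-P_{h'}$ is negative at $0$ and has no zero by Step 1; this is (i). For $|t|\le r_0$, $|y|\le r_0/4$, the leaf graph $P$ of Step 2 through $(t,y)$ has $|P(0)|\le r_0/4+\eta r_0\le r_0/2$, so $P=P_{P(0)}$ by Step 1. Uniqueness of the label follows from (i). This is (ii).

\emph{Step 4: continuity.} Fix $t$. By (i) the set $\{h:|P_h(t)|\le r_0/4\}$ is an interval, and by (i) and (ii) $y\mapsto h(t,y)$ is a strictly increasing map of $[-r_0/4,r_0/4]$ onto it. A monotone function whose image is an interval has no jumps, so it is continuous. Now let $(t_n,y_n)\to(t,y)$ with $|y|<r_0/4$, and $h_n=h(t_n,y_n)$. Then $|P_{h_n}(t)-y_n|=|P_{h_n}(t)-P_{h_n}(t_n)|\le\eta|t-t_n|$, so $P_{h_n}(t)\to y$. For large $n$ we have $|P_{h_n}(t)|<r_0/4$, and $h_n=h(t,P_{h_n}(t))\to h(t,y)$.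
\end{proof}

\begin{proposition}\label{prop:local}
Let $J\subset[-r_0,r_0]$ be a nondegenerate interval and $g\colon J\to(-r_0/4,r_0/4)$ a $C^1$ function whose graph is an $E$-curve. Then $g=P_h|_J$ for some $h$.
\end{proposition}

\begin{proof}
The function $H(t)=h(t,g(t))$ is continuous on $J$, and $g(t)=P_{H(t)}(t)$. By Lemma~\ref{lem:family}(i), $g(t)>P_h(t)$ if and only if $H(t)>h$, and $g(t)=P_h(t)$ if and only if $H(t)=h$. We must show that $H$ is constant. Suppose $H(t^-)\ne H(t^+)$ for some $t^-<t^+$ in $J$. Replacing $\mathbf u_p$ by $-\mathbf u_p$ changes $t$ to $-t$; it preserves $B$, the vertical segments and the labels $h$, and it reverses the order of the two points. So we may assume $H(t^-)<H(t^+)$.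

\emph{The lenses.} The curve $g$ may cross a graph $P_h$ many times, so we use the last crossing. For $H(t^-)<h<H(t^+)$ let
\[
t(h)=\max\{t\in[t^-,t^+]:H(t)=h\}.
\]
The set is closed, and nonempty by the intermediate value theorem; $t(h)<t^+$. On $(t(h),t^+]$ the function $H-h$ has no zero and is positive at $t^+$, so $H>h$ there. In other words $g=P_h$ at $t(h)$, and $g>P_h$ on $(t(h),t^+]$. If $h<h'$, then $H(t(h))=h<h'<H(t^+)$, so $H$ takes the value $h'$ in $(t(h),t^+)$, and $t(h)<t(h')$.

Choose an integer $k>1/(\kappa c)$ and numbers
\[
H(t^-)<h_1<h_1'<h_2<h_2'<\dots<h_k<h_k'<h_{k+1}<H(t^+).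
\]
For $1\le i\le k$ we have $t(h_i)<t(h_i')<t(h_{i+1})$, and
\[
\Lambda_i=(P_{h_i},g,[t(h_i),t(h_{i+1})]),\qquad\Lambda_i'=(P_{h_i'},g,[t(h_i'),t(h_{i+1})])
\]
are lenses with $P_{h_i}<P_{h_i'}\le g$ on $[t(h_i'),t(h_{i+1})]$. So $(\Lambda_i,\Lambda_i')$ is a nested pair. The regions $D_i$ of the $\Lambda_i$ lie over consecutive intervals, and over $t(h_{i+1})$ the region $D_{i+1}$ is a single point. Hence two of the $D_i$ share at most one point.

\emph{Counting.} Take $M$ larger than the $k$ thresholds of Proposition~\ref{prop:frequency}. The number of pairs $(i,m)$ with $0\le m<M$ and $m$ thick for $\Lambda_i$ is at least $kcM>M/\kappa$. So some $m\in[0,M)$ is thick for more than $1/\kappa$ of the $\Lambda_i$. Since $f^m$ is injective, two of the sets $f^m(D_i)$ share at most one point, and Lemma~\ref{lem:thick} gives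
\[
1=\operatorname{area}(\mathbb T^2)\ge\sum_{i=1}^k\operatorname{area}f^m(D_i)>\frac1\kappa\cdot\kappa=1,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\gamma\colon I\to U$ be an $E$-curve and $u_0\in I$. Take the box $B$ at $p=\gamma(u_0)$. By (C3), $\gamma$ restricted to a relative neighborhood of $u_0$ in $I$ is the graph of a $C^1$ function $g\colon J\to(-r_0/4,r_0/4)$ on a nondegenerate interval $J\subset[-r_0,r_0]$. By Proposition~\ref{prop:local} this graph lies in one leaf. So the map sending $u\in I$ to the leaf through $\gamma(u)$ is locally constant, and it is constant because $I$ is connected.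
\end{proof}

\begin{remark}[where the hypotheses enter]\label{rem:hyp}
Domination is used three times: for the invariance of the cones, in the gain $a/2$ of Lemma~\ref{lem:long}, and in Step 2 of Proposition~\ref{prop:frequency}. Without it the theorem fails: for the line field of Proposition~\ref{prop:many}, which is invariant under the identity, the circle $y=0$ is an $E$-curve along which $X_\rho(y)-x$ is strictly monotone, so it crosses the plaques of $\mathcal L_\rho$. The regularity of $f$ enters only through the continuity of $Df$, in \eqref{eq:ab} and (C6); no distortion estimate over many iterates is needed. Compactness makes the constants uniform and the total area finite. The foliation is needed only in the box $B$, to produce $k$ nested pairs for arbitrary $k$; the iterates of the lenses may leave $U$.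
\end{remark}

\section{Integrability and uniqueness of solutions}\label{sec:ode}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The implication (b)$\Rightarrow$(a) is trivial.

(a)$\Rightarrow$(c). Take $U=\mathbb T^2$, the box of Section~\ref{sec:proof} at $p$, $A=A_p$ and $R=(-r_0,r_0)\times(-r_0/4,r_0/4)$. By Proposition~\ref{prop:local} every solution with graph in $R$ is a restriction of some $P_h$, and by Lemma~\ref{lem:family}(i) two solutions that agree at one abscissa have the same $h$.

(c)$\Rightarrow$(b). By Corollary~\ref{cor:atmostone} it suffices to construct one foliation tangent to $E$.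

\emph{Charts.} Fix $p$, with $A,R,s$ as in (c). Choose $\tau_0,\beta>0$ with $[-\tau_0,\tau_0]\times[-2\beta,2\beta]\subset R$, let $S$ be the maximum of $|s|$ on this rectangle, and let $0<\tau\le\tau_0$ satisfy $\tau S\le\beta$. Peano's theorem gives, for each $|h|<\beta$, a solution $P_h$ on $[-\tau,\tau]$ with $P_h(0)=h$ and $|P_h-h|\le\beta$. If $h_n\to h$ in $(-\beta,\beta)$, the $P_{h_n}$ are bounded and $S$-Lipschitz. By the Arzel\`a--Ascoli theorem every subsequence has a uniformly convergent subsequence; its limit satisfies $P(t)=h+\int_0^ts(u,P(u))\,du$, so it equals $P_h$ by (c). Hence $P_{h_n}\to P_h$ uniformly, and $(t,h)\mapsto(t,P_h(t))$ is continuous on $(-\tau,\tau)\times(-\beta,\beta)$. It is injective by (c). By invariance of domain (a continuous injective map from an open subset of $\mathbb R^2$ to $\mathbb R^2$ is a homeomorphism onto an open set), it parametrizes an open neighborhood $O_p$ of $p$. Call the graphs of the $P_h$ over $(-\tau,\tau)$ the plaques of $O_p$. Cover $\mathbb T^2$ by finitely many such sets $O_1,\dots,O_n$, and consider only their plaques.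

\emph{Compatibility.} Let $\pi$ be a plaque of $O_i$, let $\pi'$ be a plaque of $O_j$, and let $\zeta\in\pi\cap\pi'$. In the coordinates of $O_i$, a small neighborhood of $\zeta$ in the $E$-curve $\pi'$ is the graph of a solution over an open interval around the abscissa of $\zeta$. By (c) this solution agrees there with the one that defines $\pi$. So $\pi\cap\pi'$ is open in $\pi$ and in $\pi'$, and the change between the two parameters $t$ is $C^1$, being the composition of $t\mapsto(t,P_h(t))$ with an affine map.

\emph{Leaves.} Declare a subset of $\mathbb T^2$ leaf-open if it meets every plaque in a set open in that plaque. This topology is finer than the usual one, hence Hausdorff; by compatibility each plaque is leaf-open and keeps its own topology. The plaques are thus the charts of a $C^1$ one-dimensional manifold structure, injectively immersed in $\mathbb T^2$ and tangent to $E$. Call two points equivalent if they are joined by a finite chain of plaques, each meeting the next. The classes are leaf-open and connected; they are the leaves. A plaque $\pi$ meets at most countably many plaques, because for each $j$ its intersections with the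 plaques of $O_j$ are disjoint open subsets of $\pi$. By induction on the length of chains, a leaf is a countable union of plaques, so it is second countable. After rescaling $(t,h)$, the sets $O_j$ are foliation charts.

Finally, if $\mathcal L$ is the foliation tangent to $E$, the images of its leaves and charts under $f$ form a foliation tangent to $Df(E)=E$, which equals $\mathcal L$ by Corollary~\ref{cor:atmostone}.
\end{proof}

\begin{remark}\label{rem:nonint}
If $E$ is not integrable, (c) fails at some $p$, so the box $B$ of Section~\ref{sec:geometry} at $p$ contains two solutions that agree at one abscissa and differ at another. After changing $t$ to $-t$ if necessary, they bound a lens whose corner is their last common point before the abscissa where they differ. Lenses therefore do occur for dominated splittings. What the counting in Proposition~\ref{prop:local} forbids is more than $1/(\kappa c)$ nested pairs whose outer lenses overlap in sets of zero area.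
\end{remark}

\begin{thebibliography}{1}

\bibitem{HG}
Baolin He and Shaobo Gan, \emph{Non-integrability of dominated splitting on $\mathbb{T}^2$}, arXiv:1404.1770 (2014).

\end{thebibliography}
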